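\title{A simple twisted group $C^*$-algebra with many traces}

\begin{abstract}
We construct a countable locally finite $2$-group $G$ and a $2$-cocycle $\sigma$ on $G$ with values in $\{\pm1\}$ such that the reduced twisted group $C^*$-algebra $C^*_r(G,\sigma)$ is a simple AF algebra whose tracial state space is infinite-dimensional. So, for twisted group $C^*$-algebras, simplicity does not imply uniqueness of the trace. The algebra is the crossed product of a minimal, topologically free affine action on a compact group of exponent $2$ that has invariant probability measures other than Haar measure.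
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a discrete group with identity $e$, and let $\mathbb T$ be the circle group. A \emph{normalized $2$-cocycle} on $G$ is a map $\sigma\colon G\times G\to\mathbb T$ with
\[
\sigma(g,g')\,\sigma(gg',g'')=\sigma(g',g'')\,\sigma(g,g'g''),\qquad \sigma(g,e)=\sigma(e,g)=1
\]
for all $g,g',g''\in G$; the set of these maps is $Z^2(G,\mathbb T)$. The left regular $\sigma$-projective representation $\lambda_\sigma$ of $G$ on $\ell^2(G)$ is given on the standard basis by $\lambda_\sigma(g)\delta_{g'}=\sigma(g,g')\delta_{gg'}$. It satisfies $\lambda_\sigma(g)\lambda_\sigma(g')=\sigma(g,g')\lambda_\sigma(gg')$, so the span of the unitaries $\lambda_\sigma(g)$ is a $*$-algebra, and its norm closure is the \emph{reduced twisted group $C^*$-algebra} $C^*_r(G,\sigma)$. The vector state of $\delta_e$ is the \emph{canonical tracial state} $\tau$; it satisfies $\tau(\lambda_\sigma(g))=0$ for $g\ne e$. The pair $(G,\sigma)$ is \emph{$C^*$-simple} if $C^*_r(G,\sigma)$ has no closed two-sided ideal other than $0$ and itself, and it has the \emph{unique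 trace property} if $\tau$ is the only tracial state of $C^*_r(G,\sigma)$. We write $C^*S(G)$ and $UT(G)$ for the sets of cocycles $\sigma$ with these properties.

Two cocycles are \emph{similar}, $\omega\sim\sigma$, if $\omega(g,g')=\beta(g)\beta(g')\overline{\beta(gg')}\,\sigma(g,g')$ for some function $\beta\colon G\to\mathbb T$. In that case $\lambda_\omega(g)=\beta(g)W^*\lambda_\sigma(g)W$ for the unitary $W\delta_g=\beta(g)\delta_g$, so the two algebras are isomorphic, and $C^*S(G)$ and $UT(G)$ are invariant under similarity. The case $\sigma\sim1$ is that of the ordinary reduced group $C^*$-algebra $C^*_r(G)$. There, by a theorem of Breuillard, Kalantar, Kennedy and Ozawa, $C^*$-simplicity implies the unique trace property. The following question comes from B\'edos and Omland \cite{BO}.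

\medskip
\noindent\textbf{Question.} Let $G$ be a discrete group and let $\sigma\in Z^2(G,\mathbb T)$ with $\sigma\not\sim1$. Does $\sigma\in C^*S(G)$ imply $\sigma\in UT(G)$?
\medskip

The simplest cases suggest the answer yes. If $G$ is finite and $(G,\sigma)$ is $C^*$-simple, then $C^*_r(G,\sigma)$ is a full matrix algebra, which has one tracial state. If $G$ is abelian, then
\[
\lambda_\sigma(g')\lambda_\sigma(g)\lambda_\sigma(g')^*=\sigma(g',g)\overline{\sigma(g,g')}\,\lambda_\sigma(g).
\]
A simple unital $C^*$-algebra has center $\mathbb C1$, and for $g\neq e$ the unitary $\lambda_\sigma(g)$ is not a scalar because $\tau(\lambda_\sigma(g))=0$. So for some $g'$ the scalar on the right is not $1$, and every tracial state vanishes on $\lambda_\sigma(g)$ and hence equals $\tau$. Nevertheless, the answer to the question is no, already for a group that is an increasing union of finite $2$-groups, and therefore amenable and locally nilpotent.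

\begin{theorem}\label{thm:main}
Let $\varepsilon\in(0,1)$. There are a countable locally finite $2$-group $G=V\rtimes\Gamma$, with $V$ an elementary abelian $2$-group, a cocycle $\sigma\in Z^2(G,\mathbb T)$ with values in $\{\pm1\}$, and an element $v_0\in V$ of order $2$, such that the following hold.
\begin{enumerate}
\item[(1)] $C^*_r(G,\sigma)$ is simple and AF. Thus $\sigma\in C^*S(G)$; moreover $\sigma\not\sim1$.
\item[(2)] For every $s\in[-(1-\varepsilon),1-\varepsilon]$ there is a tracial state $\tau_s$ of $C^*_r(G,\sigma)$ with $\tau_s(\lambda_\sigma(v_0))=s$. Hence $\sigma\notin UT(G)$.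
\item[(3)] The tracial state space of $C^*_r(G,\sigma)$ is infinite-dimensional, so there are infinitely many extreme tracial states.
\end{enumerate}
\end{theorem}

Here \emph{AF} means that the algebra is the closure of an increasing sequence of finite-dimensional $*$-subalgebras. In our examples $\lambda_\sigma(v_0)^2=1$, and the range of $s$ in (2) is sharp over all such examples: $\varepsilon$ is arbitrary, and $\varepsilon=0$ is excluded by the next statement.

\begin{proposition}\label{prop:sharp}
Let $\sigma\in C^*S(G)$ and let $g\ne e$ satisfy $\lambda_\sigma(g)^2=1$. Then $|\tau'(\lambda_\sigma(g))|<1$ for every tracial state $\tau'$ of $C^*_r(G,\sigma)$.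
\end{proposition}

The examples survive products. For $\sigma\in Z^2(G,\mathbb T)$ and $\omega\in Z^2(H,\mathbb T)$ put $(\sigma\times\omega)\big((g,k),(g',k')\big)=\sigma(g,g')\,\omega(k,k')$.

\begin{theorem}\label{thm:product}
If $(G,\sigma)$ is as in Theorem~\ref{thm:main} and $(H,\omega)$ is any $C^*$-simple pair, then $\sigma\times\omega\in C^*S(G\times H)\setminus UT(G\times H)$ and $\sigma\times\omega\not\sim1$.
\end{theorem}

The proof translates the question into dynamics. If a group $\Gamma$ acts by affine homeomorphisms on a compact abelian group $K$, then $C(K)\rtimes_r\Gamma$ is a twisted group $C^*$-algebra of $\widehat K\rtimes\Gamma$, the canonical trace comes from Haar measure, and every other invariant probability measure gives another trace (Section~\ref{sec:affine}). It therefore suffices to find an affine action that is minimal and topologically free but has several invariant measures. We build one as an inverse limit of finite systems. A single finite system (Section~\ref{sec:block}) shows how all orbits can visit two sets while an invariant measure lives almost entirely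 on one of them. Section~\ref{sec:tower} stacks such systems into a tower, and Section~\ref{sec:measures} lifts invariant measures through it. Section~\ref{sec:end} proves Proposition~\ref{prop:sharp} and Theorem~\ref{thm:product}.

\section{Affine actions and twisted group algebras}\label{sec:affine}

\subsection*{Crossed products}
Let a discrete group $\Gamma$ act by homeomorphisms on a compact Hausdorff space $K$, and put $\alpha_\gamma(b)=b\circ\gamma^{-1}$ for $b\in C(K)$. We use the following standard facts about the reduced crossed product $A=C(K)\rtimes_r\Gamma$. It is a unital $C^*$-algebra that contains $C(K)$ and unitaries $u_\gamma$ with $u_\gamma u_{\gamma'}=u_{\gamma\gamma'}$ and $u_\gamma bu_\gamma^*=\alpha_\gamma(b)$. The finite sums $\sum_\gamma a_\gamma u_\gamma$ with $a_\gamma\in C(K)$ are dense in $A$. There is a positive contraction $E\colon A\to C(K)$ with $E(\sum_\gamma a_\gamma u_\gamma)=a_e$, and it is faithful: $E(a^*a)=0$ implies $a=0$.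

The action is \emph{minimal} if every orbit is dense, that is, if $K$ is the only nonempty closed invariant set. It is \emph{topologically free} if the fixed point set of every $\gamma\neq e$ has empty interior. For a measure $\mu$ on $K$ we write $\mu(b)=\int b\,d\mu$.

\begin{lemma}\label{lem:trace}
If $\mu$ is a $\Gamma$-invariant probability measure on $K$, then $\mu\circ E$ is a tracial state of $A$. Conversely, the restriction to $C(K)$ of a tracial state of $A$ is a $\Gamma$-invariant probability measure.
\end{lemma}

\begin{proof}
By linearity and continuity it suffices to compare $\mu(E(au_\gamma bu_{\gamma'}))$ with $\mu(E(bu_{\gamma'}au_\gamma))$ for $a,b\in C(K)$. Both vanish unless $\gamma'=\gamma^{-1}$. In that case they equal $\mu(a\,\alpha_\gamma(b))$ and $\mu(b\,\alpha_{\gamma^{-1}}(a))$, and these agree because $a\,\alpha_\gamma(b)=\alpha_\gamma\big(b\,\alpha_{\gamma^{-1}}(a)\big)$. For the converse, $\tau'(\alpha_\gamma(b))=\tau'(u_\gamma bu_\gamma^*)=\tau'(b)$.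
\end{proof}

The next criterion is standard (cf.\ Archbold and Spielberg \cite{AS}); we include the short proof.

\begin{lemma}\label{lem:simple}
If the action is minimal and topologically free, then $A$ is simple.
\end{lemma}

\begin{proof}
Let $J\subsetneq A$ be a closed two-sided ideal with quotient map $q$. The ideal $J\cap C(K)$ is $\Gamma$-invariant and does not contain $1$, so it consists of the functions that vanish on some nonempty closed invariant set. By minimality that set is $K$. Hence $q$ is injective on $C(K)$, and $q(C(K))\cong C(K)$. We show that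
\begin{equation}\label{eq:E}
\|E(a)\|\le\|q(a)\|\qquad(a\in A).
\end{equation}
This suffices: for $a\in J$ it gives $E(a^*a)=0$, so $a=0$.

By continuity we may assume $a=\sum_{\gamma\in S}a_\gamma u_\gamma$ with $S\ni e$ finite. Let $\eta>0$. A finite union of closed sets with empty interior has empty interior, so by topological freeness the nonempty open set $\{|a_e|>\|a_e\|-\eta\}$ contains a point $x$ with $\gamma x\ne x$ for all $\gamma\in S\setminus\{e\}$. Extend evaluation at $x$ from $q(C(K))$ to a state $\varphi$ of $q(A)$. For $b\in C(K)$ the function $b_0=b-b(x)$ satisfies $\varphi(q(b_0^*b_0))=0$, so the Cauchy--Schwarz inequality gives $\varphi(q(b_0y))=\varphi(q(yb_0))=0$, that is,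
\[
\varphi(q(by))=\varphi(q(yb))=b(x)\,\varphi(q(y))\qquad(y\in A).
\]
For $\gamma\in S\setminus\{e\}$ choose $b\in C(K)$ with $b(x)=1$ and $b(\gamma x)=0$. Since $bu_\gamma=u_\gamma(b\circ\gamma)$,
\[
\varphi(q(a_\gamma u_\gamma))=\varphi(q(b\,a_\gamma u_\gamma))=\varphi\big(q(a_\gamma u_\gamma\,(b\circ\gamma))\big)=b(\gamma x)\,\varphi(q(a_\gamma u_\gamma))=0 .
\]
So $\varphi(q(a))=a_e(x)$ and $\|q(a)\|\ge\|a_e\|-\eta$. As $\eta$ is arbitrary, \eqref{eq:E} follows.
\end{proof}

Minimality alone is not enough: for a nontrivial finite group $\Gamma$ acting on a point, $A$ is the group algebra, which has the trivial representation as a proper quotient.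

\subsection*{The cocycle of an affine action}
Now let $K$ be a compact abelian group, written additively, with Haar probability measure $h$. Let $V=\widehat K\subset C(K)$ be the discrete group of continuous characters $K\to\mathbb T$, written multiplicatively. Recall that $h$ has full support, that $V$ spans a dense subspace of $C(K)$, and that $h(v)=0$ for $v\neq1$. Let $\Gamma$ act \emph{affinely}:
\[
\gamma x=L_\gamma x+c(\gamma),
\]
with $L_\gamma$ a continuous automorphism of $K$ and $c(\gamma)\in K$. Here $c(\gamma)=\gamma0$, and $\gamma\gamma'x=L_\gamma L_{\gamma'}x+L_\gamma c(\gamma')+c(\gamma)$ shows that $L_{\gamma\gamma'}=L_\gamma L_{\gamma'}$. So $\gamma\cdot v=v\circ L_\gamma^{-1}$ is an action of $\Gamma$ on $V$ by automorphisms, and we form $G=V\rtimes\Gamma$ with product $(v,\gamma)(v',\gamma')=(v\,(\gamma\cdot v'),\gamma\gamma')$. The affine action carries characters to characters up to a scalar: from $\gamma^{-1}x=L_\gamma^{-1}x+c(\gamma^{-1})$ we get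
\begin{equation}\label{eq:alpha}
\alpha_\gamma(v)=v\big(c(\gamma^{-1})\big)\,(\gamma\cdot v).
\end{equation}
These scalars are the cocycle. Put $U(v,\gamma)=vu_\gamma\in A$. Then $vu_\gamma v'u_{\gamma'}=v\,\alpha_\gamma(v')u_{\gamma\gamma'}$, so $U(g)U(g')=\sigma(g,g')U(gg')$ with
\begin{equation}\label{eq:sigma}
\sigma\big((v,\gamma),(v',\gamma')\big)=v'\big(c(\gamma^{-1})\big).
\end{equation}
Computing $U(g)U(g')U(g'')$ in two ways gives the cocycle identity, and $\sigma$ is normalized because $c(e)=0$ and the trivial character is identically $1$. The group $G$ depends only on the linear parts $L_\gamma$. For the linear action itself $\sigma=1$ and $0$ is a fixed point; the translation parts both twist the algebra and make minimality possible.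

\begin{lemma}\label{lem:iso}
There is an isomorphism $C^*_r(G,\sigma)\cong C(K)\rtimes_r\Gamma$ with $\lambda_\sigma(g)\mapsto U(g)$. It carries $\tau$ to $h\circ E$.
\end{lemma}

\begin{proof}
The image of $h$ under an affine homeomorphism is a translation-invariant probability measure, so it is $h$. By Lemma~\ref{lem:trace}, $\tau_h=h\circ E$ is a tracial state. It is faithful, because $E$ is faithful and $h$ has full support, so its GNS representation $\pi_h$, with cyclic vector $\xi$, is injective. Also $\tau_h(U(v,\gamma))=0$ unless $\gamma=e$ and $v=1$. Since $U(g')^*U(g)$ is a scalar multiple of $U(g'^{-1}g)$, the unit vectors $\pi_h(U(g))\xi$ are orthogonal, and they are total because the $U(g)$ span a dense subspace of $A$. Let $W$ be the unitary $\delta_g\mapsto\pi_h(U(g))\xi$. Then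
\[
\pi_h(U(g))W\delta_{g'}=\sigma(g,g')\,\pi_h(U(gg'))\xi=W\lambda_\sigma(g)\delta_{g'} ,
\]
so $a\mapsto W^*\pi_h(a)W$ is an injective $*$-homomorphism with $U(g)\mapsto\lambda_\sigma(g)$ and image $C^*_r(G,\sigma)$. Finally $W\delta_e=\xi$ matches the two traces.
\end{proof}

\begin{example}
Let $\Gamma=\mathbb Z/2$ act on $K=\mathbb Z/2$ by translation. Then $G=\mathbb Z/2\times\mathbb Z/2$ and $\sigma((a,b),(a',b'))=(-1)^{a'b}$. The nontrivial character and the unitary of the nontrivial translation are anticommuting symmetries, and the algebra is $M_2(\mathbb C)$.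
\end{example}

\subsection*{What a second invariant measure requires}
A minimal affine action has a strong tendency to preserve Haar measure only. The following observation shows what the construction has to avoid.

\begin{proposition}\label{prop:orbit}
Let the affine action be minimal, let $\mu$ be an invariant probability measure, and let $v\in V\setminus\{1\}$ have $\mu(v)\ne0$. Then the orbit $\Gamma\cdot v\subset V$ is infinite. In particular, if all $\Gamma$-orbits in $V$ are finite, then $h$ is the only invariant probability measure.
\end{proposition}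

\begin{proof}
Let $\Gamma_v$ be the stabilizer of $v$ in $V$. For $\gamma\in\Gamma_v$, \eqref{eq:alpha} and invariance give $\mu(v)=v(c(\gamma^{-1}))\mu(v)$, so the scalar is $1$ and $\alpha_\gamma(v)=v$. Suppose that $\Gamma/\Gamma_v$ is finite, with representatives $\gamma_1,\dots,\gamma_r$. Then $\Gamma$ permutes the functions $\alpha_{\gamma_j}(v)$, so $F=\sum_j\alpha_{\gamma_j}(v)$ is invariant, hence constant by minimality. But the summands are unimodular multiples of distinct nontrivial characters, so $h(F)=0$ and $h(|F|^2)=r>0$, a contradiction. For the last claim, $\mu$ and $h$ agree on $V$, which spans a dense subspace of $C(K)$.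
\end{proof}

This rules out actions by translations, where $\Gamma$ fixes $V$ pointwise. It also rules out the most obvious kind of tower: if $K$ is an inverse limit of finite groups $K_n$ and the whole of $\Gamma$ acts compatibly on every $K_n$, then $V$ is the union of the finite invariant subgroups $\widehat{K_n}$. In our tower, $\Gamma$ will be a union of finite groups $\Gamma_n$, where $\Gamma_n$ acts on $K_l$ for $l\ge n$, and $\Gamma_{n+1}$ will contain elements that induce no map on $K_n$.

\section{The building block}\label{sec:block}

Consider one step of such a tower, over the smallest base $\mathbb F_2$. We want a finite set $Z$ with a map $d\colon Z\to\mathbb F_2$ and a bijection $t$ such that every $t$-orbit meets both fibers of $d$ (this will give minimality), while some $t$-invariant measure gives almost all its mass to one fiber (this will give the extra traces). A first attempt is to take binary words $y$ of length $m$, to shift them cyclically and to read the first letter. An orbit meets both fibers unless $y$ is constant, and the words with a single $1$ show the letter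 $0$ with frequency $1-1/m$. If $m$ is even, both constant words are removed by the affine condition that $y$ have an odd number of ones. But these words form a hyperplane in $\mathbb F_2^m$, whereas we want to repeat the construction over each coordinate separately and so need a full coordinate space. We therefore pass to the primitives $z$ of $y$, where $y(r)=z(r)+z(r+1)$; odd weight of $y$ becomes antiperiodicity of $z$.

Let $m\ge4$ be a power of $2$ and put
\[
Z_m=\{z\colon\mathbb Z/2m\to\mathbb F_2\ :\ z(j+m)=z(j)+1\text{ for all }j\}.
\]
We identify $Z_m$ with $\mathbb F_2^m$ by $z\mapsto(z(0),\dots,z(m-1))$, and this identification, not pointwise addition, gives $Z_m$ its group structure. Define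
\[
(tz)(j)=z(j+1),\qquad(fz)(j)=z(j)+j,\qquad d(z)=z(0)+z(1).
\]
The parity of $j\in\mathbb Z/2m$ is well defined, and $f$ preserves $Z_m$ because $m$ is even. In coordinates,
\begin{equation}\label{eq:coord}
tz=(z(1),\dots,z(m-1),z(0)+1),\qquad fz=z+(0,1,\dots,0,1),
\end{equation}
so $t$ is a permutation of coordinates followed by a translation, $f$ is a translation, and $d$ is a surjective homomorphism. The map $f$ is there to lift the flip $k\mapsto k+1$ of $\mathbb F_2$ through $d$. We write $z+1$ for the function $j\mapsto z(j)+1$; thus $z+1=t^mz$ and $d(z+1)=d(z)$.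

\begin{example}\label{ex:four}
Let $m=4$, so $t(z_0z_1z_2z_3)=z_1z_2z_3(z_0+1)$. The $16$ points form two $t$-orbits:
\[
\begin{array}{c|cccccccc}
r&0&1&2&3&4&5&6&7\\ \hline
t^r(0000)&0000&0001&0011&0111&1111&1110&1100&1000\\
d&0&0&0&1&0&0&0&1\\ \hline
t^r(0101)&0101&1011&0110&1101&1010&0100&1001&0010\\
d&1&1&1&0&1&1&1&0
\end{array}
\]
Both orbits meet both fibers of $d$. Yet the uniform measure $\nu_1$ on the first orbit gives $\{d=1\}$ mass $1/4$, and the uniform measure $\nu_3$ on the second gives it mass $3/4$. The $t$-invariant probability measures are $a\nu_1+(1-a)\nu_3$ with $0\le a\le1$, and the integral of the character $(-1)^d$ is $a-\frac12$. It fills $[-\frac12,\frac12]$, while Haar measure gives $0$. The map $f$ adds $0101$ and interchanges the two orbits. It does not commute with $t$ but normalizes $\langle t\rangle$; for instance $ftf(0101)=f(0001)=0100=t^5(0101)$.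
\end{example}

For $z\in Z_m$ put $y_z(r)=d(t^rz)=z(r)+z(r+1)$, which is $m$-periodic in $r$, and let $w(z)=\#\{0\le r<m:y_z(r)=1\}$ be the \emph{weight} of $z$.

\begin{lemma}\label{lem:block}
\begin{enumerate}
\item[(a)] $f^2=1$, $t^{2m}=1$ and $ftf^{-1}=t^{m+1}$.
\item[(b)] $d(fz)=d(z)+1$.
\item[(c)] $w(z)$ is odd, so $1\le w(z)\le m-1$: for every $z$, both values $0$ and $1$ occur among $d(t^rz)$, $0\le r<m$.
\item[(d)] $w(tz)=w(z)$ and $w(fz)=m-w(z)$, and every odd $w\in[1,m-1]$ is the weight of some $z$.
\item[(e)] For odd $w\in[1,m-1]$ let $\nu_w$ be the uniform measure on $\{z:w(z)=w\}$. Then $t_*\nu_w=\nu_w$, $f_*\nu_w=\nu_{m-w}$ and $\nu_w(\{d=1\})=w/m$.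
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first two relations are immediate from the definitions, and
\[
(ftfz)(j)=(fz)(j+1)+j=z(j+1)+(j+1)+j=z(j+1)+1=z(j+1+m).
\]
(b) $d(fz)=z(0)+0+z(1)+1$.
(c) The sum $\sum_{r=0}^{m-1}y_z(r)$ telescopes to $z(0)+z(m)=1$, so $w(z)$ is odd; as $m$ is even, $w(z)\neq0,m$.
(d) We have $y_{tz}(r)=y_z(r+1)$ and $y_{fz}(r)=y_z(r)+r+(r+1)=y_z(r)+1$. Given an $m$-periodic $y\colon\mathbb Z\to\mathbb F_2$ with $w$ ones in a period, put $z(0)=0$ and $z(j+1)=z(j)+y(j)$. Then $z(j+m)-z(j)$ is the sum of $y$ over a period, which is $1$, so $z\in Z_m$ and $y_z=y$.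
(e) By (d), $t$ permutes each weight class and $f$ maps the class of $w$ bijectively onto that of $m-w$. By $t$-invariance,
\[
\nu_w(\{d=1\})=\frac1m\sum_{r=0}^{m-1}\nu_w(\{d\circ t^r=1\})=\int\frac{w(z)}m\,d\nu_w(z)=\frac wm .\qedhere
\]
\end{proof}

In terms of characters, the $m$ translates $(-1)^{d\circ t^r}$ have product $-1$. They can never all equal $1$, but $m-1$ of them can, and then $\nu_1((-1)^d)=1-2/m$ is close to $1$. Antiperiodicity is what produces the sign: for periodic $z$ the constant functions would have $y_z=0$ and (c) would fail. That $m$ is a power of $2$ serves to make $\langle t\rangle$ a $2$-group, and $m=2$ is useless because then $w=1$ and $w/m=\frac12$. Note also that $t$ induces no map on the base $\mathbb F_2$, since $d(z)=z(0)+z(1)$ does not determine $d(tz)=z(1)+z(2)$.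

\section{The tower: a minimal, topologically free action}\label{sec:tower}

The block has several invariant measures, but only because $t$ is not transitive on $Z_m$. To gain minimality we repeat the construction: each coordinate of $Z_m=\mathbb F_2^m$ is in turn written as $d(z)$ for a point $z$ of a new, larger block, whose shift can set that coordinate to any value. The group already built must lift to the new level. By \eqref{eq:coord} it acts by permuting and flipping coordinates; a permutation lifts to a permutation of blocks, and a flip lifts to $f$.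

For a finite set $I$ let $B_I$ be the group of maps $[c,\pi]$ on $\mathbb F_2^I$, with $c\in\mathbb F_2^I$ and $\pi\in\mathrm{Sym}(I)$, defined by $([c,\pi]x)_i=x_{\pi^{-1}i}+c_i$. The map determines $c$ (the image of $0$) and $\pi$ (the linear part), and
\begin{equation}\label{eq:B}
[c,\pi][c',\pi']=[c+\pi c',\pi\pi'],\qquad(\pi c')_i=c'_{\pi^{-1}i}.
\end{equation}

\subsection*{The levels}
Fix $\varepsilon\in(0,1)$ and put $\varepsilon_n=\varepsilon2^{-n-1}$. Let $I_0$ be a point, $K_0=\mathbb F_2$ and $\Gamma_0=\{1\}$. Suppose that $I_n$, $K_n=\mathbb F_2^{I_n}$ and a finite $2$-group $\Gamma_n\le B_{I_n}$ are given. Let $N_n=|I_n|$ and let $m_n$ be a power of $2$ with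
\begin{equation}\label{eq:m}
m_n\ge2+4N_n2^{N_n}/\varepsilon_n .
\end{equation}
This section uses only $m_n\ge4$; the full strength of \eqref{eq:m} enters in Section~\ref{sec:measures}. Put $I_{n+1}=I_n\times\{0,\dots,m_n-1\}$, so that $K_{n+1}=\mathbb F_2^{I_{n+1}}=Z_{m_n}^{I_n}$ consists of families $z=(z_i)_{i\in I_n}$ of points of the block. Define
\[
p_n\colon K_{n+1}\to K_n,\quad p_n(z)_i=d(z_i),\qquad\quad
\theta_n\colon B_{I_n}\to B_{I_{n+1}},\quad\big(\theta_n[c,\pi]z\big)_i=f^{c_i}z_{\pi^{-1}i},
\]
and let $\Lambda_n=\langle t\rangle^{I_n}$ act on $K_{n+1}$ block by block. By \eqref{eq:coord}, $\theta_n[c,\pi]$ and the elements of $\Lambda_n$ lie in $B_{I_{n+1}}$. The map $p_n$ is a surjective homomorphism, and $\Lambda_n$ is a finite abelian $2$-group.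

\begin{lemma}\label{lem:theta}
The map $\theta_n$ is an injective homomorphism, its image normalizes $\Lambda_n$, and
\begin{equation}\label{eq:equiv}
p_n(\theta_n(b)z)=b\,p_n(z)\qquad(b\in B_{I_n},\ z\in K_{n+1}).
\end{equation}
\end{lemma}

\begin{proof}
We have $(\theta_n[c,\pi]\,\theta_n[c',\pi']z)_i=f^{c_i}f^{c'_{\pi^{-1}i}}z_{\pi'^{-1}\pi^{-1}i}$, which is $(\theta_n[c+\pi c',\pi\pi']z)_i$ since $f^2=1$; compare \eqref{eq:B}. Lemma~\ref{lem:block}(b) gives $d(f^{c_i}z_{\pi^{-1}i})=d(z_{\pi^{-1}i})+c_i$, which is \eqref{eq:equiv}. If $\theta_n(b)=1$, then \eqref{eq:equiv} and surjectivity of $p_n$ give $b=1$. Finally, conjugating $(t^{r_i})_i$ by $\theta_n[c,\pi]$ gives the map that acts on block $i$ by $f^{c_i}t^{r_{\pi^{-1}i}}f^{-c_i}$, which is a power of $t$ by Lemma~\ref{lem:block}(a).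
\end{proof}

Hence $\Gamma_{n+1}=\Lambda_n\,\theta_n(\Gamma_n)$ is a subgroup of $B_{I_{n+1}}$ whose order divides $|\Lambda_n|\,|\Gamma_n|$. It is a finite $2$-group, and the recursion continues.

\subsection*{The limit}
Let $\Gamma=\varinjlim(\Gamma_n,\theta_n)$, an increasing union of copies of the $\Gamma_n$; for $\gamma\in\Gamma_n$ and $l\ge n$ write $\gamma^{(l)}\in\Gamma_l$ for its image. Let
\[
K=\varprojlim(K_n,p_n)=\{x=(x_n)_{n\ge0}: x_n\in K_n,\ p_n(x_{n+1})=x_n\},
\]
a compact metrizable abelian group of exponent $2$. The projections $x\mapsto x_n$ are onto because the $p_n$ are, and the cylinders $\{x:x_n=k\}$ form a basis of the topology. For $\gamma\in\Gamma_n$ and $x\in K$, the sequence $(\gamma^{(l)}x_l)_{l\ge n}$ is compatible by \eqref{eq:equiv}, so it determines a point $\gamma x\in K$. This is an action of $\Gamma$ by homeomorphisms. It is affine: $x\mapsto\gamma x-\gamma0$ is given at each level $l\ge n$ by the linear part of $\gamma^{(l)}$, a permutation of coordinates, so it is a continuous automorphism $L_\gamma$.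

Let $V_n\le V=\widehat K$ be the finite group of characters that depend only on $x_n$. A character has values $\pm1$, so its kernel is open and contains $\{x:x_n=0\}$ for some $n$. Thus $V=\bigcup_nV_n$ is a countable elementary abelian $2$-group. For $\gamma\in\Gamma_n$ the level-$n$ coordinate of $L_\gamma^{-1}x$ depends only on $x_n$, so $V_n$ is $\Gamma_n$-invariant, and
\[
G=V\rtimes\Gamma=\bigcup_nG_n,\qquad G_n=V_n\rtimes\Gamma_n,
\]
is an increasing union of finite $2$-groups. Let $\sigma$ be the cocycle \eqref{eq:sigma}; its values are values of characters, hence $\pm1$. Let $v_0(x)=(-1)^{x_0}$, viewed as $(v_0,e)\in G$. It has order $2$, and $\lambda_\sigma(v_0)^2=\sigma(v_0,v_0)1=v_0(c(e))1=1$.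

\begin{proposition}\label{prop:dyn}
The action of $\Gamma$ on $K$ is minimal and topologically free.
\end{proposition}

\begin{proof}
\emph{Minimality.} Let $x\in K$, $n\ge0$ and $k\in K_n$, and write $x_{n+1}=(z_i)_{i\in I_n}$. By Lemma~\ref{lem:block}(c) there are $r_i$ with $d(t^{r_i}z_i)=k_i$. For $\gamma=(t^{r_i})_i\in\Lambda_n\le\Gamma_{n+1}$ we get $(\gamma x)_n=p_n(\gamma x_{n+1})=k$. So every orbit meets every cylinder.

\emph{Topological freeness.} Suppose that $\gamma\ne e$ fixes a nonempty open set pointwise. A cylinder contains cylinders of all higher levels, so $\gamma$ fixes some $\{x:x_l=k\}$ pointwise, with $\gamma\in\Gamma_l$. Write $\gamma^{(l)}=[c,\pi]\neq1$. Since the projections of $K$ are onto, $[c,\pi]k=k$, and $\theta_l[c,\pi]z=z$ for all $z\in p_l^{-1}(k)$. If $\pi=1$, then $c\ne0$ and $[c,\pi]k=k+c\neq k$, a contradiction. So there is $i$ with $\pi(i)\ne i$. The idea is that $\theta_l[c,\pi]$ copies block $i$ to block $\pi(i)$, while inside the fiber $p_l^{-1}(k)$ block $i$ can be changed alone. Take $z\in p_l^{-1}(k)$ and let $z'$ agree with $z$ except that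 $z'_i=z_i+1$. Then $z'\in p_l^{-1}(k)$ because $d(z_i+1)=d(z_i)$. Reading block $\pi(i)$ in $\theta_l[c,\pi]z=z$ and in $\theta_l[c,\pi]z'=z'$ gives
\[
f^{c_{\pi(i)}}z_i=z_{\pi(i)}=z'_{\pi(i)}=f^{c_{\pi(i)}}(z_i+1),
\]
which contradicts the injectivity of $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Lemmas~\ref{lem:iso} and~\ref{lem:simple} and Proposition~\ref{prop:dyn}, $C^*_r(G,\sigma)\cong C(K)\rtimes_r\Gamma$ is simple. The span of $\lambda_\sigma(G_n)$ is a finite-dimensional $*$-subalgebra, and the union of these is dense, so the algebra is AF.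

If $\sigma\sim1$, then $C^*_r(G)$ would be simple. But let $a=\sum_ga_g\lambda_1(g)$ be a finite sum, supported in $G_n$ say, and let $\zeta\in\ell^2(G)$ be the indicator function of $G_n$. Then $a\zeta=(\sum_ga_g)\zeta$, so $|\sum_ga_g|\le\|a\|$. Thus the trivial representation extends to a character of $C^*_r(G)$, and its kernel is a proper ideal containing $\lambda_1(v_0)-1\ne0$. Hence $\sigma\not\sim1$.
\end{proof}

\section{Lifting invariant measures through the tower}\label{sec:measures}

We regard measures on the finite set $K_n$ as functions on it. Let $P_n$ be the convex set of $\Gamma_n$-invariant probability measures on $K_n$ and let $h_n\in P_n$ be the uniform measure. Since $p_n$ is a surjective homomorphism, $p_{n*}h_{n+1}=h_n$. An invariant measure on $K$ amounts to a sequence $\mu_l\in P_l$ with $p_{l*}\mu_{l+1}=\mu_l$, so we must know which elements of $P_n$ lift to $P_{n+1}$.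

The block provides an approximate lift. Over a point $k\in K_n$ place the product of the measures $\nu_1$ (where $k_i=0$) and $\nu_{m-1}$ (where $k_i=1$). It is $\Lambda_n$-invariant, but it does not project to the point mass at $k$: each coordinate is wrong, independently, with probability $1/m$. To lift a measure exactly we invert this noise operator $T$. The inverse is not positive; for one coordinate it sends the point mass at $0$ to the signed measure with values $\frac{m-1}{m-2}$ and $-\frac1{m-2}$. But $T^{-1}$ is close to the identity, so it preserves positivity of measures that are bounded below. This is why a small multiple of $h_n$ is mixed in, and why \eqref{eq:m} compares $m_n$ with $2^{N_n}/\varepsilon_n$.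

\begin{lemma}\label{lem:lift}
For every $\rho\in P_n$ there is $\tilde\rho\in P_{n+1}$ with $p_{n*}\tilde\rho=(1-\varepsilon_n)\rho+\varepsilon_nh_n$.
\end{lemma}

\begin{proof}
Write $m=m_n$, $N=N_n$, $I=I_n$. For $k\in K_n$ let $\nu^k=\bigotimes_{i\in I}\nu_{w(k_i)}$ on $K_{n+1}=Z_m^I$, where $w(0)=1$ and $w(1)=m-1$. By Lemma~\ref{lem:block}(e), $\nu^k$ is $\Lambda_n$-invariant and $f$ interchanges $\nu_{w(0)}$ and $\nu_{w(1)}$. So under $\theta_n[c,\pi]_*\nu^k$ the blocks are independent and block $i$ has law $\nu_{w(k_{\pi^{-1}i}+c_i)}$; that is,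
\begin{equation}\label{eq:nu}
\theta_n(b)_*\nu^k=\nu^{bk}\qquad(b\in B_I).
\end{equation}
Again by Lemma~\ref{lem:block}(e), $d(z_i)=k_i$ has $\nu^k$-probability $1-1/m$ for both values of $k_i$. Hence
\[
(p_{n*}\nu^k)(k')=T(k',k):=\Big(1-\frac1m\Big)^{N-D}\Big(\frac1m\Big)^{D},\qquad D=\#\{i:k_i'\ne k_i\},
\]
and $p_{n*}\big(\sum_ka(k)\nu^k\big)=Ta$ for $a\colon K_n\to\mathbb R$, where $(Ta)(k')=\sum_kT(k',k)a(k)$. Elements of $B_I$ preserve $D$, so $T(bk',bk)=T(k',k)$ and $T$ commutes with the action of $B_I$ on functions.

Let $X_i$ be the operator on functions on $K_n$ that flips coordinate $i$ of the argument, and $Y_i=1-X_i$. These operators commute. Expanding $\prod_i\big((1-\frac1m)+\frac1mX_i\big)$ over the set of flipped coordinates gives the kernel above, so $T=\prod_i(1-\frac1mY_i)$. From $X_i^2=1$ we get $Y_i^2=2Y_i$, and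
\[
\Big(1-\frac{Y_i}m\Big)\Big(1+\frac{Y_i}{m-2}\Big)=1+\Big(\frac1{m-2}-\frac1m-\frac2{m(m-2)}\Big)Y_i=1 .
\]
So $T^{-1}=\prod_i\big(1+\frac1{m-2}Y_i\big)$. It commutes with $B_I$, and it preserves total mass because $\sum_k(Y_ia)(k)=0$. For the supremum norm $\|Y_i\|\le2$. Put $\xi=2/(m-2)$; then $2N\xi\le\varepsilon_n2^{-N}$ by \eqref{eq:m}, so $N\xi\le1$. Expanding the product and using $e^y-1\le2y$ for $0\le y\le1$,
\[
\|T^{-1}-1\|\le(1+\xi)^N-1\le e^{N\xi}-1\le2N\xi\le\varepsilon_n2^{-N}.
\]

Let $\rho'=(1-\varepsilon_n)\rho+\varepsilon_nh_n$ and $a=T^{-1}\rho'$. Pointwise $\varepsilon_n2^{-N}\le\rho'\le1$, so $\|a-\rho'\|_\infty\le\varepsilon_n2^{-N}$ and $a\ge0$. Moreover $a$ has total mass $1$ and is $\Gamma_n$-invariant. Thus $\tilde\rho=\sum_ka(k)\nu^k$ is a $\Lambda_n$-invariant probability measure, and by \eqref{eq:nu}, for $\gamma\in\Gamma_n$,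
\[
\theta_n(\gamma)_*\tilde\rho=\sum_ka(k)\nu^{\gamma k}=\sum_ka(\gamma^{-1}k)\nu^k=\tilde\rho .
\]
So $\tilde\rho\in P_{n+1}$, and $p_{n*}\tilde\rho=Ta=\rho'$.
\end{proof}

Each level costs a fraction $\varepsilon_l$ of uniform noise, and these costs are summable. Put
\[
\kappa_n=\prod_{l\ge n}(1-\varepsilon_l)\ \ge\ 1-\sum_{l\ge n}\varepsilon_l=1-\varepsilon2^{-n}>0 .
\]
Let $P$ be the set of $\Gamma$-invariant probability measures on $K$.

\begin{lemma}\label{lem:limit}
For every $\rho\in P_n$ there is $\mu\in P$ whose image under $x\mapsto x_n$ is $\kappa_n\rho+(1-\kappa_n)h_n$.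
\end{lemma}

\begin{proof}
Put $\rho_n=\rho$, and by Lemma~\ref{lem:lift} choose recursively $\rho_{l+1}\in P_{l+1}$ with $p_{l*}\rho_{l+1}=(1-\varepsilon_l)\rho_l+\varepsilon_lh_l$. The $\rho_l$ are not compatible, but they become so once all future noise is added in advance. Let $\mu_l=\kappa_l\rho_l+(1-\kappa_l)h_l\in P_l$. Since $\kappa_{l+1}(1-\varepsilon_l)=\kappa_l$,
\[
p_{l*}\mu_{l+1}=\kappa_{l+1}\big((1-\varepsilon_l)\rho_l+\varepsilon_lh_l\big)+(1-\kappa_{l+1})h_l=\kappa_l\rho_l+(1-\kappa_l)h_l=\mu_l .
\]
The functions $x\mapsto\phi(x_l)$, with $l\ge n$ and $\phi\colon K_l\to\mathbb C$, form a dense $*$-subalgebra of $C(K)$ by the Stone--Weierstrass theorem. By compatibility, $\sum_k\phi(k)\mu_l(k)$ is a well-defined positive functional of norm $1$ on it, so it extends to a probability measure $\mu$ on $K$ with marginals $\mu_l$. For $\gamma\in\Gamma_j$ the measures $\gamma_*\mu$ and $\mu$ have the same marginals $\gamma^{(l)}_*\mu_l=\mu_l$ for $l\ge\max(j,n)$, so $\gamma_*\mu=\mu$.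
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Since $\Gamma_0$ is trivial, $P_0$ consists of all probability measures on $\mathbb F_2$. Let $|s|\le1-\varepsilon\le\kappa_0$ and choose $\rho\in P_0$ with $\rho(0)-\rho(1)=s/\kappa_0$. The measure $\mu$ of Lemma~\ref{lem:limit} has $\mu(v_0)=\kappa_0\cdot s/\kappa_0+(1-\kappa_0)\cdot0=s$. By Lemmas~\ref{lem:trace} and~\ref{lem:iso}, $\tau_s=\mu\circ E$ is a tracial state of $C^*_r(G,\sigma)$ with $\tau_s(\lambda_\sigma(v_0))=\mu(v_0)=s$. For $s\ne0$ it differs from $\tau$.
\end{proof}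

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By Lemma~\ref{lem:trace}, restriction to $C(K)$ maps the tracial state space $\mathcal T$ affinely into $P$, and onto $P$ because $\mu=(\mu\circ E)|_{C(K)}$. Composing with the marginal on $K_{n+1}$, Lemma~\ref{lem:limit} shows that an affine image of $\mathcal T$ contains $\kappa_{n+1}P_{n+1}+(1-\kappa_{n+1})h_{n+1}$, which has the dimension of $P_{n+1}$ since $\kappa_{n+1}>0$. The set $P_{n+1}$ is the simplex spanned by the uniform measures on the $\Gamma_{n+1}$-orbits in $K_{n+1}$, so its dimension is the number of orbits minus $1$.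

To count orbits, consider $\Phi(z)=\sum_{i\in I_n}\big(w(z_i)-m_n/2\big)^2$ on $K_{n+1}$. By Lemma~\ref{lem:block}(d), each summand is unchanged when $z_i$ is replaced by $tz_i$ or $fz_i$, and the sum is unchanged by permuting blocks, so $\Phi$ is $\Gamma_{n+1}$-invariant. At a point all of whose blocks have weight $w$ it equals $N_n(w-m_n/2)^2$, and these values are distinct for the $m_n/4$ odd integers $w\in[1,m_n/2)$. Hence $\dim\mathcal T\ge m_n/4-1$ for all $n$, and $m_n\to\infty$ by \eqref{eq:m}. Finally, $\mathcal T$ is weak$^*$ compact and convex, so by the Krein--Milman theorem it is the closed convex hull of its extreme points. With finitely many extreme points it would be finite-dimensional.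
\end{proof}

\section{Sharpness and products}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
By the trace property and the Cauchy--Schwarz inequality, $\{a:\tau'(a^*a)=0\}$ is a closed two-sided ideal. It does not contain $1$, so by simplicity it is $0$. The unitary $u=\lambda_\sigma(g)$ is self-adjoint because $u^2=1$, so $\tau'(u)\in[-1,1]$. If $\tau'(u)=\pm1$, then $(1\mp u)^*(1\mp u)=2(1\mp u)$ has $\tau'$-value $0$, so $u=\pm1$. This contradicts $\tau(u)=0$.
\end{proof}

The hypothesis $u^2=1$ serves only to make $\tau'(u)$ real; without it, the same argument applies to $u-\tau'(u)1$ when $|\tau'(u)|=1$.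

\begin{proof}[Proof of Theorem~\ref{thm:product}]
Under $\ell^2(G\times H)=\ell^2(G)\otimes\ell^2(H)$ we have $\lambda_{\sigma\times\omega}(g,k)=\lambda_\sigma(g)\otimes\lambda_\omega(k)$, as one sees on basis vectors. The minimal tensor product of two concretely represented $C^*$-algebras is the norm closure of their algebraic tensor product on the tensor product of the Hilbert spaces, so
\[
C^*_r(G\times H,\sigma\times\omega)=C^*_r(G,\sigma)\otimes_{\min}C^*_r(H,\omega).
\]
By Takesaki's theorem \cite{Tak}, the minimal tensor product of simple $C^*$-algebras is simple. Let $\tau_H$ be the canonical trace of $C^*_r(H,\omega)$. The product state $\tau_s\otimes\tau_H$ is tracial on elementary tensors, hence everywhere, and it takes the value $s$ on $\lambda_\sigma(v_0)\otimes1$. These traces are distinct for distinct $s$. If $\sigma\times\omega\sim1$ through a function $\beta$, then $g\mapsto\beta(g,e)$ would give $\sigma\sim1$, contrary to Theorem~\ref{thm:main}(1).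
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Archbold and Spielberg, Proc. Edinburgh Math. Soc. \textbf{37} (1994).

\bibitem{BO}
Erik B\'edos and Tron Omland, \emph{On reduced twisted group $C^*$-algebras that are simple and/or have a unique trace}, arXiv:1606.02637 (2016).

\bibitem{Tak}
Takesaki, T\^ohoku Math. J. \textbf{16} (1964).

\end{thebibliography}
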